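\title{Cohomological dimension in unramified regular local rings of mixed characteristic}

\begin{abstract}
Let $A$ be a $d$-dimensional regular local ring of unramified mixed characteristic and let $I$ be a formally geometrically irreducible ideal of big height $c$, with $0<c<d$. We prove that $\operatorname{cd}(A,I)\le d-1-\lfloor\frac{d-2}{c}\rfloor$, the bound of Huneke and Lyubeznik in equal characteristic, and that this bound is attained for every pair $(d,c)$. For an arbitrary proper ideal of big height $c>0$ we prove $\operatorname{cd}(A,I)\le d-\lfloor\frac{d-1}{c}\rfloor$. The proof reduces the question to the absence of $p$-torsion in local cohomology, translates this into a nilpotence statement for Frobenius, and proves that statement by descent along a big Cohen--Macaulay algebra.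
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $I$ be an ideal of a commutative Noetherian ring $A$. The local cohomology functors $H^n_I(-)$ are the right derived functors of $\Gamma_I(M)=\{m\in M: I^tm=0\text{ for some }t\}$, and the \emph{cohomological dimension} of $I$ in $A$ is
\[
\operatorname{cd}(A,I)=\max\{n: H^n_I(A)\neq0\}.
\]
If $f_1,\dots,f_r$ generate $I$ up to radical, then $H^n_I(A)$ is the $n$-th cohomology of the \v{C}ech complex $A\to\bigoplus_iA_{f_i}\to\bigoplus_{i<j}A_{f_if_j}\to\cdots\to A_{f_1\cdots f_r}$, so $\operatorname{cd}(A,I)\le r$. The cohomological dimension is thus a lower bound for the number of equations needed to define $V(I)$ as a set.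

Let $A$ be regular local of dimension $d$ and let $I$ be proper. The \emph{big height} $c$ of $I$ is the maximum of the heights of its minimal primes. Localizing at a minimal prime $\mathfrak q$ of height $c$ turns $H^c_I(A)$ into $H^c_{\mathfrak qA_{\mathfrak q}}(A_{\mathfrak q})\neq0$, and local cohomology vanishes above the dimension, so $c\le\operatorname{cd}(A,I)\le d$. One asks for the best upper bound in terms of $d$ and $c$. When $A$ contains a field and $c>0$, Faltings \cite{Faltings} proved
\begin{equation}\label{eq:faltings}
\operatorname{cd}(A,I)\le d-\Big\lfloor\frac{d-1}{c}\Big\rfloor ,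
\end{equation}
where $\lfloor x\rfloor$ is the greatest integer $\le x$. A better bound holds for ideals that are irreducible in a strong sense. Let $B$ be the completion of the strict Henselization of the completion of $A$. The ideal $I$ is \emph{formally geometrically irreducible} if $IB$ has a unique minimal prime. For such $I$ with $0<c<d$, and $A$ again containing a field, Huneke and Lyubeznik proved
\begin{equation}\label{eq:HL}
\operatorname{cd}(A,I)\le d-1-\Big\lfloor\frac{d-2}{c}\Big\rfloor .
\end{equation}

A regular local ring $(A,\mathfrak m)$ is of \emph{unramified mixed characteristic} if $A$ has characteristic $0$, the residue field $A/\mathfrak m$ has characteristic $p>0$, and $p\notin\mathfrak m^2$. The question, taken from \cite{Batavia}, is whether \eqref{eq:HL} holds for every such ring and every formally geometrically irreducible ideal of big height $c$ with $0<c<d$. The answer is yes.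

\begin{theorem}\label{thm:A}
Let $A$ be a $d$-dimensional regular local ring of unramified mixed characteristic, and let $I$ be a formally geometrically irreducible ideal of big height $c$, where $0<c<d$. Then $\operatorname{cd}(A,I)\le d-1-\lfloor\frac{d-2}{c}\rfloor$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $A$ be a $d$-dimensional regular local ring of unramified mixed characteristic, and let $I$ be a proper ideal of big height $c>0$. Then $\operatorname{cd}(A,I)\le d-\lfloor\frac{d-1}{c}\rfloor$.
\end{theorem}

\begin{theorem}\label{thm:C}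
Let $V$ be a complete discrete valuation ring of characteristic $0$ with uniformizer $p$ and separably closed residue field of characteristic $p$. For all $1\le c\le d-1$ the ring $A=V[[y_1,\dots,y_{d-1}]]$ has a formally geometrically irreducible prime $P$ of height $c$ with $\operatorname{cd}(A,P)=d-1-\lfloor\frac{d-2}{c}\rfloor$.
\end{theorem}

\subsection*{Where the two bounds come from}
For $c=1$ both bounds equal $1$, which is correct because $A$ is factorial and $\sqrt I$ is principal. For $c=d-1$ both equal $d-1$, which is the Hartshorne--Lichtenbaum vanishing theorem. In general the two bounds agree when $c$ divides $d-1$, and otherwise \eqref{eq:HL} is smaller by one. They first differ for $d=4$, $c=2$, where they are $3$ and $2$.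

\begin{example}[two planes]\label{ex:planes}
Let $A$ be regular local of dimension $4$ with $\mathfrak m=(x_1,\dots,x_4)$, and put $\mathfrak p_1=(x_1,x_2)$, $\mathfrak p_2=(x_3,x_4)$, $I=\mathfrak p_1\cap\mathfrak p_2$. In the Mayer--Vietoris sequence
\[
H^n_{\mathfrak p_1}(A)\oplus H^n_{\mathfrak p_2}(A)\to H^n_I(A)\to H^{n+1}_{\mathfrak m}(A)\to H^{n+1}_{\mathfrak p_1}(A)\oplus H^{n+1}_{\mathfrak p_2}(A)
\]
the outer terms vanish for $n\ge3$. Hence $H^3_I(A)\cong H^4_{\mathfrak m}(A)\neq0$ and $\operatorname{cd}(A,I)=3$. So \eqref{eq:HL} fails without irreducibility.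
\end{example}

\begin{example}[two conjugate planes]\label{ex:conjugate}
It is not enough that $A$ be complete and $I$ prime. Let $p\equiv3\pmod4$, $A=\mathbb Z_p[[x,y,z]]$ and $A'=\mathbb Z_p[i][[x,y,z]]$ with $i^2=-1$. The conjugate primes $\mathfrak p_1=(x+iy,p+iz)$ and $\mathfrak p_2=(x-iy,p-iz)$ of $A'$ are as in Example~\ref{ex:planes}. The prime $P=\mathfrak p_1\cap A$ has height $2$ and $\sqrt{PA'}=\mathfrak p_1\cap\mathfrak p_2$. As $A'$ is free over $A$, we get $\operatorname{cd}(A,P)=3$.
\end{example}

Example~\ref{ex:planes} explains the floor in \eqref{eq:faltings}. The least number of linear subspaces of codimension $c$ in $d$-space that meet only in the origin is $\tau+1$ with $\tau=\lfloor\frac{d-1}c\rfloor$, and for such an arrangement in general position the module $H^d_{\mathfrak m}$ reappears in degree $d-\tau$ (Lemma~\ref{lem:arrangement}). The bound \eqref{eq:HL} is the bound \eqref{eq:faltings} with $d$ replaced by $d-1$. This is the answer one would guess: a subvariety that is irreducible at the closed point may look like a linear arrangement at a point of the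 punctured spectrum, where the local rings have dimension up to $d-1$, so nothing smaller can be expected. Theorem~\ref{thm:C} is proved by exactly such a construction, and Theorem~\ref{thm:A} says that the closed point contributes nothing more.

\subsection*{The difficulty and the plan}
We may assume that $A=V[[x_1,\dots,x_{d-1}]]$ and that $I=P$ is a prime of height $c$. Put $A_0=A/pA$ and $s=\lfloor\frac{d-2}c\rfloor$. We must show $H^n_P(A)=0$ for $n\ge d-s$. The local rings of $A[1/p]$ contain $\mathbb Q$ and have dimension at most $d-1$, so \eqref{eq:faltings} gives $H^n_P(A)[1/p]=0$ in exactly this range. It remains to show that $p$ is a nonzerodivisor on $H^n_P(A)$, that is, that the connecting map $\delta\colon H^{n-1}_P(A_0)\to H^n_P(A)$ vanishes. One cannot hope that its source vanishes: for $P=(x_1)$ and $n=d-s=2$ the source is $H^1_{(x_1)}(A_0)\neq0$. A bound for $A_0$ alone therefore falls one degree short, and the proof has to use that the relevant classes come from mixed characteristic.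

Section~\ref{sec:criterion} shows that $\delta=0$ as soon as the map
\[
H^{i}_{\mathfrak m}(A/P^t)\to H^{i}_{\mathfrak m}(R_\infty),\qquad i=d-n,
\]
vanishes for large $t$, where $R_\infty$ is the perfection of $A/(P+pA)$. To prove this vanishing we cover $R=A/P$ by a big Cohen--Macaulay algebra $S$, whose local cohomology vanishes below degree $d-c$. Section~\ref{sec:cover} shows that this cover satisfies descent after perfection. Section~\ref{sec:one} treats $i=1$ by hand, and the role of geometric irreducibility is already visible there. For larger $i$, Section~\ref{sec:cube} resolves $R_\infty$ to finite order by tensor powers of the perfection of $S/pS$ and lifts this resolution to derived tensor powers of $S$ over $A$; the $j$-th of these has no local cohomology below degree $d-jc$, the depth of a transversal intersection of $j$ linear subspaces. Section~\ref{sec:proofs} counts degrees and proves Theorems~\ref{thm:A} and~\ref{thm:B}. Section~\ref{sec:sharp} proves Theorem~\ref{thm:C}.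

\section{Background and first reductions}\label{sec:background}

\subsection*{Local cohomology of complexes}
Complexes are indexed cohomologically. We write $D(B)$ for the derived category of a ring $B$ and $D^{\ge a}$ for the complexes whose cohomology vanishes in degrees $<a$; a complex is \emph{bounded} if it has finitely many nonzero cohomology modules. Recall that $\operatorname{Ext}^j_B(N,N')=\operatorname{Hom}_{D(B)}(N,N'[j])$. Let $B$ be Noetherian, $\mathfrak b=(f_1,\dots,f_r)$, and $\check C_{\mathfrak b}$ the \v{C}ech complex above, a complex of flat modules in degrees $0,\dots,r$. Put $R\Gamma_{\mathfrak b}(Y)=\check C_{\mathfrak b}\otimes_BY$ and $H^n_{\mathfrak b}(Y)=H^n(R\Gamma_{\mathfrak b}Y)$. A morphism $\xi\colon Y\to Y'[j]$ in $D(B)$ induces $\xi_*\colon H^n_{\mathfrak b}(Y)\to H^{n+j}_{\mathfrak b}(Y')$. We use the following standard facts.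

\begin{itemize}
\item[(L1)] $R\Gamma_{\mathfrak b}$ depends only on $\sqrt{\mathfrak b}$. If $B'$ is a flat Noetherian $B$-algebra, then $H^n_{\mathfrak bB'}(B'\otimes_BY)=B'\otimes_BH^n_{\mathfrak b}(Y)$.
\item[(L2)] $R\Gamma_{\mathfrak b}$ preserves $D^{\ge a}$.
\item[(L3)] If the cohomology of $Y$ is $\mathfrak b$-power torsion, then $R\Gamma_{\mathfrak b}Y\to Y$ is an isomorphism, since the localizations of $Y$ in the other terms of $\check C_{\mathfrak b}\otimes Y$ are acyclic. For $Y=\check C_{\mathfrak b}$ this gives $\check C_{\mathfrak b}\otimes\check C_{\mathfrak b}\simeq\check C_{\mathfrak b}$, and so $R\Gamma_{\mathfrak b}(X\otimes^LY)\cong R\Gamma_{\mathfrak b}X\otimes^LR\Gamma_{\mathfrak b}Y$ for all $X,Y$.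
\item[(L4)] For bounded $Y$ the maps $\xi\mapsto\xi_*(1)$, with $1\in B/\mathfrak b^t=H^0_{\mathfrak b}(B/\mathfrak b^t)$, give an isomorphism $\varinjlim_t\operatorname{Hom}_{D(B)}(B/\mathfrak b^t,Y[n])\cong H^n_{\mathfrak b}(Y)$. The powers $\mathfrak b^t$ may be replaced by any cofinal decreasing sequence of ideals.
\item[(L5)] (Local duality.) Let $(B,\mathfrak m)$ be complete regular local of dimension $b$. Then $E_B=H^b_{\mathfrak m}(B)$ is the injective hull of the residue field, $\operatorname{End}_B(E_B)=B$, and $H^i_{\mathfrak m}(B)=0$ for $i\ne b$. For a finitely generated module $N$ and $i+j=b$, the pairing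
\[
H^i_{\mathfrak m}(N)\times\operatorname{Ext}^j_B(N,B)\to E_B,\qquad\langle h,\xi\rangle=\xi_*(h),
\]
identifies $H^i_{\mathfrak m}(N)$ with $\operatorname{Hom}_B(\operatorname{Ext}^j_B(N,B),E_B)$, an Artinian module.
\item[(L6)] (Hartshorne--Lichtenbaum.) If $B$ is a complete local domain of dimension $b$ and $\dim B/\mathfrak b>0$, then $H^b_{\mathfrak b}(B)=0$.
\end{itemize}

In (L5), let $L^\perp\subseteq H^i_{\mathfrak m}(N)$ be the annihilator of a submodule $L\subseteq\operatorname{Ext}^j_B(N,B)$. It is the dual of $\operatorname{Ext}^j_B(N,B)/L$, so $L^\perp=0$ exactly when $L$ is everything. Let $\pi\colon N'\to N$ be a map of finitely generated modules and $L'\subseteq\operatorname{Ext}^j_B(N',B)$. Then $\langle\pi_*h,\xi\rangle=\langle h,\pi^*\xi\rangle$, and dualizing the injection $\operatorname{Ext}^j_B(N,B)/(\pi^*)^{-1}L'\hookrightarrow\operatorname{Ext}^j_B(N',B)/L'$ gives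
\begin{equation}\label{eq:perp}
\big((\pi^*)^{-1}L'\big)^\perp=\pi_*\big(L'^\perp\big).
\end{equation}

\subsection*{Frobenius and perfection}
Let $C$ be an $\mathbb F_p$-algebra. The Frobenius $F(c)=c^p$ acts on each localization of $C$, hence on \v{C}ech complexes and on the modules $H^i_{\mathfrak b}(C)$. The action is additive, satisfies $F(ch)=c^pF(h)$, and commutes with the maps induced by ring homomorphisms. A class $h$ is \emph{$F$-nilpotent} if $F^e(h)=0$ for some $e$. The ring $C$ is \emph{perfect} if $F$ is bijective; we then write $\varphi$ for $F$. The \emph{perfection} $C_{\mathrm{perf}}=\varinjlim(C\xrightarrow{F}C\xrightarrow{F}\cdots)$ is perfect, and every map from $C$ to a perfect ring extends uniquely to it. Perfect rings are reduced, and a tensor product of perfect rings over a perfect ring is perfect, the inverse of Frobenius being $\varphi^{-1}\otimes\varphi^{-1}$.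

\begin{itemize}
\item[(P1)] For an ideal $J\subseteq C$ the map $C_{\mathrm{perf}}\to(C/J)_{\mathrm{perf}}$ is surjective with kernel $\sqrt{JC_{\mathrm{perf}}}$. Indeed, the target is reduced, and if the image of $c^{1/p^n}$ vanishes then $c^{p^N}\in J$ for some $N$.
\item[(P2)] Localization commutes with direct limits, so $H^i_{\mathfrak b}(C_{\mathrm{perf}})=\varinjlim_FH^i_{\mathfrak b}(C)$. The kernel of $H^i_{\mathfrak b}(C)\to H^i_{\mathfrak b}(C_{\mathrm{perf}})$ is the set of $F$-nilpotent classes.
\end{itemize}

\subsection*{Reduction to power series rings}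
Let $A\to B$ be a flat local map of Noetherian local rings with $\mathfrak m_AB=\mathfrak m_B$. It is faithfully flat, so $\operatorname{cd}(A,I)=\operatorname{cd}(B,IB)$ by (L1). The big height is preserved as well. Let $\mathfrak q$ be a minimal prime of $I$ and $\mathfrak Q$ a prime of $B$ minimal over $\mathfrak qB$. By going down, $\mathfrak Q\cap A=\mathfrak q$, and $\operatorname{ht}\mathfrak Q=\operatorname{ht}\mathfrak q+\dim B_{\mathfrak Q}/\mathfrak qB_{\mathfrak Q}=\operatorname{ht}\mathfrak q$. A prime between $IB$ and $\mathfrak Q$ contracts to a prime between $I$ and $\mathfrak q$, hence contains $\mathfrak qB$; so $\mathfrak Q$ is minimal over $IB$. Conversely, by going down for $A/I\to B/IB$, every minimal prime of $IB$ contracts to a minimal prime $\mathfrak q$ of $I$, and it is minimal over $\mathfrak qB$.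

For Theorem~\ref{thm:B} take $B=\widehat A$, and for Theorem~\ref{thm:A} take $B$ as in the definition of formal geometric irreducibility. Then $B$ is complete of dimension $d$ with $\mathfrak m_B$ generated by $d$ elements, so it is regular, and $p\notin\mathfrak m_B^2$ because $\mathfrak m_B^2\cap A=\mathfrak m_A^2B\cap A=\mathfrak m_A^2$. By Cohen's structure theorem $B$ is a power series ring over a complete discrete valuation ring with uniformizer $p$. In Sections~\ref{sec:background}--\ref{sec:proofs} we therefore fix
\[
A=V[[x_1,\dots,x_{d-1}]],\qquad A_0=A/pA=k[[x_1,\dots,x_{d-1}]],\qquad\Lambda=(A_0)_{\mathrm{perf}},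
\]
where $V$ is a complete discrete valuation ring of characteristic $0$ with uniformizer $p$ and residue field $k$, and $\mathfrak m$ is the maximal ideal of $A$. For Theorem~\ref{thm:A} we may assume that $k$ is separably closed and that $I=P$ is a prime of height $c$.

\begin{lemma}[inverting $p$]\label{lem:invert}
Let $\mathfrak a\subset A$ be a proper ideal of big height $c>0$. Then $H^n_{\mathfrak a}(A)[1/p]=0$ for $n>d-1-\lfloor\frac{d-2}c\rfloor$.
\end{lemma}

\begin{proof}
It suffices to show $H^n_{\mathfrak aA_{\mathfrak q}}(A_{\mathfrak q})=0$ for each prime $\mathfrak q$ with $p\notin\mathfrak q$ and $\mathfrak a\subseteq\mathfrak q$. The ring $A_{\mathfrak q}$ is regular, contains $\mathbb Q$, and has dimension $d'\le d-1$. The big height $c'$ of $\mathfrak aA_{\mathfrak q}$ satisfies $1\le c'\le c$, since $A$ is a domain and $\mathfrak a\ne0$. By \eqref{eq:faltings}, $\operatorname{cd}(A_{\mathfrak q},\mathfrak aA_{\mathfrak q})\le d'-\lfloor\frac{d'-1}{c'}\rfloor\le d'-\lfloor\frac{d'-1}{c}\rfloor$. When $d'$ grows by one the floor grows by at most one, so the last expression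 is at most its value at $d'=d-1$.
\end{proof}

\section{A criterion for the absence of $p$-torsion}\label{sec:criterion}

\begin{proposition}\label{prop:criterion}
Let $\mathfrak a\subset A$ be a proper ideal, $R_0=A/(\mathfrak a+pA)$, and $n+i=d$. Suppose that for some $t$ the image of $H^i_{\mathfrak m}(A/\mathfrak a^t)\to H^i_{\mathfrak m}(R_0)$ consists of $F$-nilpotent classes. Then $p$ is a nonzerodivisor on $H^n_{\mathfrak a}(A)$.
\end{proposition}

The images shrink as $t$ grows, so the hypothesis then holds for all larger $t$. Let $X=H^{n-1}_{\mathfrak a}(A_0)$, let $\delta\colon X\to H^n_{\mathfrak a}(A)$ be the connecting map of $0\to A\xrightarrow{p}A\to A_0\to0$, and let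
\[
K=\ker\delta=\operatorname{im}\big(H^{n-1}_{\mathfrak a}(A)\to X\big).
\]
The kernel of $p$ on $H^n_{\mathfrak a}(A)$ is the image of $\delta$, so we must show $K=X$. The module $X$ is usually not finitely generated, but it is generated by the Frobenius images of a finitely generated module $M$, and local duality describes the part of $M$ that lies in $K$ by the image in the hypothesis. The difficulty is that $\delta$ maps to mixed characteristic, so there is no evident compatibility of $K$ with Frobenius. What is compatible with reduction modulo $p$ is the action of differential operators, and stability under them means that $K$ descends along every power of Frobenius. This produces an infinite chain of submodules of $H^i_{\mathfrak m}(R_0)$, each generated by the Frobenius image of the next. The chain collapses by the following theorem of Hartshorne--Speiser and Lyubeznik \cite[Prop.~4.4]{HSL}: \emph{there is $e_1$ such that $F^{e_1}$ kills every $F$-nilpotent element of the Artinian module $H^i_{\mathfrak m}(R_0)$.}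

\begin{proof}
\emph{Step 0: we may assume that $k$ is perfect.} There is a flat local extension $V\to V_1$ of complete discrete valuation rings with uniformizer $p$ and residue field $k_{\mathrm{perf}}$ (EGA $0_{\mathrm{III}}$ 10.3.1, followed by completion). By the local criterion, $A\to A_1=V_1[[x_1,\dots,x_{d-1}]]$ is faithfully flat. By (L1), an element of the new image is a finite sum $\sum a_jg_j$ with $a_j\in A_1$ and $g_j$ in the old image, and $F^e(\sum a_jg_j)=\sum a_j^{p^e}F^e(g_j)=0$ for large $e$. So the hypothesis passes to $A_1$, and the conclusion descends by faithful flatness.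

\emph{Frobenius pullback.} Let $q=p^e$ and $F^{e*}N=A_0\otimes_{F^e,A_0}N$, so that $ab^q\otimes y=a\otimes by$. Since $k$ is perfect, $A_0$ is free over $A_0^q=k[[x_1^q,\dots,x_{d-1}^q]]$ on the monomials $x^a$ with $0\le a_j<q$. Hence $F^{e*}$ is exact and faithful, and each element of $F^{e*}N$ is uniquely of the form $\sum_ax^a\otimes y_a$. The maps $F^{e*}((A_0)_f)\to(A_0)_f$, $a\otimes b\mapsto ab^q$, are isomorphisms, so $F^{e*}\check C_{\mathfrak b}\cong\check C_{\mathfrak b}$ and
\begin{equation}\label{eq:pullback}
F^{e*}H^j_{\mathfrak b}(Y)\cong H^j_{\mathfrak b}(F^{e*}Y)\qquad\text{naturally in }Y\in D(A_0).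
\end{equation}
For $Y=A_0=F^{e*}A_0$ this isomorphism is $a\otimes h\mapsto aF^e(h)$. We use it to identify $F^{e*}X$ with $X$, and $F^{e*}E$ with $E$ for $E=H^{d-1}_{\mathfrak m}(A_0)$.

\emph{Step 1: $K$ descends along Frobenius.} Put $K_e=\{y\in X:F^e(y)\in K\}$. It is a submodule because $F^e(by)=b^qF^e(y)$, and $K_0=K$. We claim that
\begin{equation}\label{eq:Ke}
K_e=F^{e'*}K_{e+e'}\quad\text{inside }X=F^{e'*}X\qquad(e,e'\ge0).
\end{equation}
Let $\Phi\colon A\to A[[T_1,\dots,T_{d-1}]]$ be the continuous $V$-algebra map $x_j\mapsto x_j+T_j$, and write $\Phi(g)=\sum_t\partial^{[t]}(g)T^t$ with $t\in\mathbb N^{d-1}$. These are the divided power operators, $\partial^{[t]}x^a=\prod_j\binom{a_j}{t_j}\,x^{a-t}$. Since $\Phi(f)\equiv f$ modulo $(T)$, the element $\Phi(f)$ is a unit of $A_f[[T]]$, so $\Phi$ extends uniquely to a ring map $A_f\to A_f[[T]]$. By uniqueness these extensions are compatible with further localization and with reduction modulo $p$. So the $\partial^{[t]}$ act on the \v{C}ech complexes of $A$ and $A_0$ compatibly, and $K$, being the image of $H^{n-1}_{\mathfrak a}(A)$,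 is stable under them.

For $b\in(A_0)_f$ we have $\Phi(b^q)=\Phi(b)^q\equiv b^q$ modulo $(T_1^q,\dots,T_{d-1}^q)$. Hence $\partial^{[t]}(ab^q)=\partial^{[t]}(a)b^q$ whenever all $t_j<q$. Such an operator is therefore $A_0^q$-linear on $A_0$, and it acts as $\partial^{[t]}\otimes1$ on $F^{e*}\check C_{\mathfrak a}$ and on $F^{e*}X$. An element of $\operatorname{End}_{A_0^q}(A_0)$ is given by its values on the basis $x^a$. As $\partial^{[t]}x^a$ is $0$ unless $t\le a$ componentwise and is $1$ for $t=a$, the matrix of values is unitriangular, and the $\partial^{[t]}$ with all $t_j<q$ form a basis of $\operatorname{End}_{A_0^q}(A_0)$ as a left $A_0$-module. So $K$ is stable under $\psi\otimes1$ for every $\psi\in\operatorname{End}_{A_0^q}(A_0)$. If $\sum_ax^a\otimes y_a\in K$, take $\psi$ with $x^a\mapsto1$ and $x^{a'}\mapsto0$ for $a'\neq a$; this gives $1\otimes y_a\in K$, that is, $y_a\in K_e$. Thus $K=F^{e*}K_e$ for all $e$. Now $F^{e*}K_e=K=F^{e*}(F^{e'*}K_{e+e'})$, and \eqref{eq:Ke} follows because $F^{e*}$ is exact and faithful.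

\emph{Step 2: the dual chain.} Let $\mathfrak a_0=\mathfrak aA_0$, let $\mathfrak a_0^{[q]}$ be the ideal generated by the $q$-th powers of its elements, and let $\pi_e\colon F^{e*}R_0=A_0/\mathfrak a_0^{[q]}\to R_0$ be the projection. Put
\[
M=\operatorname{Ext}^{n-1}_{A_0}(R_0,A_0),\qquad H=H^i_{\mathfrak m}(R_0).
\]
They are paired into $E$ by (L5), since $i+(n-1)=d-1$. Applying $F^{e*}$ to a finite free resolution of $R_0$ shows that $a\otimes\xi\mapsto aF^{e*}(\xi)$ identifies $F^{e*}M$ with $\operatorname{Ext}^{n-1}_{A_0}(F^{e*}R_0,A_0)$, and \eqref{eq:pullback} identifies $F^{e*}H$ with $H^i_{\mathfrak m}(F^{e*}R_0)$. Let $\iota_e\colon F^{e*}M\to X$ be the map $\xi\mapsto\xi_*(1)$ and $\iota=\iota_0$. We record four facts.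
\begin{itemize}
\item[(a)] $X=\bigcup_e\operatorname{im}\iota_e$ by (L4), and $\iota_e\circ\pi_e^*=\iota$ because $\pi_e(1)=1$.
\item[(b)] $\iota_e=F^{e*}\iota$, that is, $\iota_e(a\otimes\xi)=aF^e(\iota\xi)$. This is the naturality of \eqref{eq:pullback} for $\xi$, with $\mathfrak b=\mathfrak a_0$.
\item[(c)] $\langle a\otimes h,1\otimes\xi\rangle=aF^e\langle h,\xi\rangle$, by the same naturality with $\mathfrak b=\mathfrak m$. Hence $(F^{e*}L)^\perp=F^{e*}(L^\perp)$ for $L\subseteq M$: if $\xi_1,\dots,\xi_l$ generate $L$, then $L^\perp$ is the kernel of $(\langle-,\xi_j\rangle)_j\colon H\to E^l$, and $F^{e*}$ turns this map into $(\langle-,1\otimes\xi_j\rangle)_j$.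
\item[(d)] $\pi_{e*}(a\otimes h)=aF^e(h)$, because on $R_0$ and its localizations $\pi_e(1\otimes r)=r^q$.
\end{itemize}
Put $M_e=\iota^{-1}(K_e)$ and $G_e=M_e^\perp\subseteq H$. By exactness of $F^{e'*}$, (b) and \eqref{eq:Ke}, we have $F^{e'*}M_{e+e'}=\iota_{e'}^{-1}(F^{e'*}K_{e+e'})=\iota_{e'}^{-1}(K_e)$. With (a) this gives $M_e=(\pi_{e'}^*)^{-1}(F^{e'*}M_{e+e'})$. Now \eqref{eq:perp}, (c) and (d) give
\begin{equation}\label{eq:chain}
G_e=A_0\cdot F^{e'}(G_{e+e'})\qquad(e,e'\ge0).
\end{equation}

\emph{Step 3: $G_0$ is the image of $H^i_{\mathfrak m}(A/\mathfrak a^t)\to H$ for large $t$.} Let $\partial\colon A_0\to A[1]$ be the morphism in $D(A)$ defined by $0\to A\to A\to A_0\to0$. The map $\rho\colon M\to\operatorname{Ext}^n_A(R_0,A)$, $\xi\mapsto\partial\circ\xi$, is an isomorphism (Rees): we have $R\!\operatorname{Hom}_A(R_0,A)=R\!\operatorname{Hom}_{A_0}(R_0,R\!\operatorname{Hom}_A(A_0,A))$, and $R\!\operatorname{Hom}_A(A_0,A)$ has the single cohomology module $\operatorname{Ext}^1_A(A_0,A)\cong A_0$, generated by $\partial$. Let $\nu_t\colon A/\mathfrak a^t\to R_0$ be the projection.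 Then $\delta\iota(\xi)=(\rho\xi)_*(1)=(\nu_t^*\rho\xi)_*(1)$. By (L4), $\rho(M_0)=\bigcup_t\ker\nu_t^*$, and this ascending union in a Noetherian module equals $\ker\nu_t^*$ for large $t$. By \eqref{eq:perp} over $A$ with $L'=0$, the annihilator of $\ker\nu_t^*$ in $H$ for the pairing over $A$ is the image of $\nu_{t*}$. The pairing over $A$ of $h$ with $\rho\xi$ is $\partial_*\langle h,\xi\rangle$, and $\partial_*\colon H^{d-1}_{\mathfrak m}(A_0)\to H^d_{\mathfrak m}(A)$ is injective because $H^{d-1}_{\mathfrak m}(A)=0$. So the two pairings have the same annihilators, and $G_0=\operatorname{im}\nu_{t*}$.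

\emph{Step 4: conclusion.} By Step 3 and the hypothesis, $G_0$ consists of $F$-nilpotent classes. By \eqref{eq:chain}, $F^e(G_e)\subseteq G_0$, so the same holds for every $G_e$, and $F^{e_1}(G_e)=0$ with $e_1$ independent of $e$. Then $G_e=A_0F^{e_1}(G_{e+e_1})=0$ by \eqref{eq:chain}. Hence $M_e=M$, that is, $F^e(\iota M)\subseteq K$. By (b), $\operatorname{im}\iota_e\subseteq K$ for all $e$, and $K=X$ by (a).
\end{proof}

\begin{remark}
The criterion loses nothing. If $p$ is a nonzerodivisor on $H^n_{\mathfrak a}(A)$, then $\delta=0$ and $M_0=M$, so Step 3, which does not use that $k$ is perfect, shows that the image in question is zero for large $t$. The proof uses that $A$ is unramified throughout: $A_0$ is regular, so Frobenius is flat and local duality applies, and the operators $\partial^{[t]}$ on $A_0$ lift to $A$.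
\end{remark}

\section{Big Cohen--Macaulay algebras are $v$-covers}\label{sec:cover}

By (P2) and Proposition~\ref{prop:criterion} we want to kill classes in the local cohomology of $(R_0)_{\mathrm{perf}}$. We need an algebra over $A/\mathfrak a$ that has little local cohomology and from which one can descend.

\subsection*{The algebra $S$}
Let $P\neq\mathfrak m$ be a prime of $A$, $R=A/P$ and $r=\dim R=d-\operatorname{ht}P\ge1$. A \emph{big Cohen--Macaulay algebra} over $R$ is an $R$-algebra $S'$, not assumed Noetherian, with $\mathfrak mS'\neq S'$, on which some system of parameters of $R$ is a regular sequence; it is \emph{balanced} if this holds for every system of parameters. A complete local domain has such an algebra, by \cite[Thm.~0.7.1]{Andre} in mixed characteristic (the case $p\notin P$) and by \cite{HH} in characteristic $p$ (the case $p\in P$), and its $\mathfrak m$-adic completion is balanced \cite{BH}. Let $S'$ be balanced, let $\mathfrak n'$ be a prime of $S'$ minimal over $\mathfrak mS'$, and put $S=S'_{\mathfrak n'}$, with maximal ideal $\mathfrak n$. Every system of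 parameters of $R$ is still a regular sequence on $S$, and $\mathfrak mS\subseteq\mathfrak n$. We localize so that the closed fiber of $\operatorname{Spec}S$ becomes a single point, which is needed in Section~\ref{sec:one}.

\begin{itemize}
\item[(S1)] $\sqrt{\mathfrak mS}=\mathfrak n$, since $\mathfrak n$ is the only prime of $S$ containing $\mathfrak mS$.
\item[(S2)] $H^q_{\mathfrak m}(S)=0$ for $q\ne r$, and $H^r_{\mathfrak m}(S)\neq0$.
\item[(S3)] If $p\notin P$, then $p$ is part of a system of parameters of $R$, so it is a nonzerodivisor on $S$.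
\end{itemize}
For (S2), let $z_1,\dots,z_r$ be a system of parameters. Then $H^q_{\mathfrak m}(S)$ is the direct limit of the Koszul cohomology modules $H^q(z_1^t,\dots,z_r^t;S)$, which vanish for $q\neq r$. If $H^r_{\mathfrak m}(S)$ were zero too, then $0=R\Gamma_{\mathfrak m}(S)\otimes^L_Ak=R\Gamma_{\mathfrak m}(S\otimes_A^Lk)=S\otimes^L_Ak$ by (L3), against $S\ne\mathfrak mS$.

The map $R\to S$ is not flat in general, so an ideal $J$ need not be contracted from $S$. It is contracted up to integral closure. Recall that $z$ lies in the integral closure $\overline J$ if $z^n+a_1z^{n-1}+\dots+a_n=0$ with $a_j\in J^j$; that ring maps preserve this relation; that finitely generated ideals of a valuation ring are principal and integrally closed; and that in a Noetherian domain $z\in\overline J$ if and only if $z\in JW$ for every discrete valuation ring $W$ between $R$ and its fraction field.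

\begin{lemma}\label{lem:closure}
Let $J\subseteq R$ be an ideal and $z\in R$. If $z\cdot1_S\in JS$, then $z\in\overline J$.
\end{lemma}

\begin{proof}
We construct an $R$-linear map $\theta\colon S\to R$ with $\theta(1)\neq0$. By Cohen's structure theorem $R$ is finite over a complete regular local subring $B$ of dimension $r$. The top local cohomology is right exact, so $S\otimes_BE_B\cong H^r_{\mathfrak m}(S)\ne0$. Every nonzero $B$-module has a nonzero map to $E_B$, and therefore
\[
0\neq\operatorname{Hom}_B(S\otimes_BE_B,E_B)=\operatorname{Hom}_B(S,B)=\operatorname{Hom}_R(S,\operatorname{Hom}_B(R,B)).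
\]
The finitely generated $R$-module $\operatorname{Hom}_B(R,B)$ is torsion-free over $B$, hence over $R$, because each nonzero element of $R$ has a nonzero multiple in $B$. So it embeds in a free $R$-module, and there is an $R$-linear $\theta_1\colon S\to R$ with $\theta_1(s_1)\ne0$ for some $s_1$. Put $\theta(s)=\theta_1(s_1s)$ and $a=\theta(1)$.

From $z^n\cdot1_S\in J^nS$ we get $az^n\in J^n$ for all $n$. If $J=0$, then $z=0$. Otherwise, for a discrete valuation $v$ as above, $v(a)+nv(z)\ge n\min v(J)$ for all $n$, so $v(z)\ge\min v(J)$.
\end{proof}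

\subsection*{Descent}
An \emph{extension of valuation rings} is an injective local homomorphism $W_0\to W$. Following \cite{BS}, we call a ring map $B\to C$ a \emph{$v$-cover} if for every map $B\to W_0$ to a valuation ring there are an extension $W_0\subseteq W$ and a map $C\to W$ compatible with $B\to W_0$. A base change $B'\to B'\otimes_BC$ of a $v$-cover is a $v$-cover: given $B'\to W_0$, choose $C\to W$ for the composite $B\to W_0$ and combine the two maps. We use two results of Bhatt and Scholze.

\begin{itemize}
\item[(BS1)] \cite[Thm.~4.1]{BS} On perfect quasi-compact quasi-separated $\mathbb F_p$-schemes the structure sheaf is a $v$-sheaf whose higher $v$-cohomology vanishes on affines. Consequently, for a $v$-cover $B\to C$ of perfect rings the augmented \v{C}ech complex $0\to B\to C\to C\otimes_BC\to C\otimes_BC\otimes_BC\to\cdots$ is exact. Its differentials are the alternating sums of the maps that insert a factor $1$.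
\item[(BS2)] \cite[Lemma~3.16]{BS} If $B$ and $C$ are perfect algebras over a perfect ring $\Lambda'$, then $\operatorname{Tor}^{\Lambda'}_j(B,C)=0$ for $j>0$.
\end{itemize}

\begin{lemma}\label{lem:vcover}
The map $R\to S$ is a $v$-cover.
\end{lemma}

\begin{proof}
Let $R\to W_0$ be a map to a valuation ring, with kernel $\mathfrak q$, and let $\kappa=\operatorname{Frac}(R/\mathfrak q)$. We first construct a faithfully flat $W_0$-algebra $T$ with a compatible map $S\to T$.

Suppose $\operatorname{Frac}W_0=\kappa$. Let $T$ be the image of $W_0\otimes_RS$ in $\kappa\otimes_RS$. It is torsion-free, hence flat, over the valuation ring $W_0$. Suppose that $T=\mathfrak m_{W_0}T$. Then $1=\sum_{j=1}^lw_j\otimes s_j$ in $\kappa\otimes_RS$ with $w_j\in\mathfrak m_{W_0}$ and $s_j\in S$. Write $w_j=a_j/b$ with $a_j\in R$ and $b\in R\setminus\mathfrak q$. As $\kappa\otimes_RS$ is the localization of $S/\mathfrak qS$ at $R\setminus\mathfrak q$, there is $g\in R\setminus\mathfrak q$ with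
\[
gb\cdot1_S\in(ga_1,\dots,ga_l)S+\mathfrak qS .
\]
By Lemma~\ref{lem:closure}, $gb$ is integral over $(ga_1,\dots,ga_l)+\mathfrak q$. Mapping to $W_0$ gives $gb\in(ga_1,\dots,ga_l)W_0$. Dividing by $gb\neq0$ gives $1\in(w_1,\dots,w_l)W_0\subseteq\mathfrak m_{W_0}$, a contradiction. So $T$ is faithfully flat. For general $W_0$, the ring $W_0'=W_0\cap\kappa$ is a valuation ring of $\kappa$ containing $R/\mathfrak q$; construct $T'$ for $W_0'$ and put $T=W_0\otimes_{W_0'}T'$.

Choose a prime $\mathfrak t$ of $T$ over $\mathfrak m_{W_0}$ and a minimal prime $\mathfrak t_0\subseteq\mathfrak t$. By going down, $\mathfrak t_0\cap W_0=0$. A valuation ring $W$ dominating the local domain $(T/\mathfrak t_0)_{\mathfrak t}$ is an extension of $W_0$ and receives a compatible map from $S$.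
\end{proof}

The next notation is kept through Section~\ref{sec:proofs}. Let $\mathfrak a\subset A$ be a proper ideal, let $R=A/\mathfrak a\to S$ be any $v$-cover, and put
\[
R_0=R/pR,\qquad R_\infty=(R_0)_{\mathrm{perf}},\qquad Z=(S/pS)_{\mathrm{perf}}.
\]
By (P1) the map $\Lambda\to R_\infty$ is surjective, so tensor powers of $Z$ over $\Lambda$ and over $R_\infty$ coincide. We denote them by $Z^{\otimes j}$, with $Z^{\otimes0}=R_\infty$.

\begin{lemma}\label{lem:perfcover}
The map $R_\infty\to Z$ is a $v$-cover of perfect rings.
\end{lemma}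

\begin{proof}
Given $R_\infty\to W_0$, choose an extension $W_0\subseteq W$ and a map $S\to W$ compatible with $R\to W_0$. Then $p=0$ in $W$, and we obtain $Z\to W_{\mathrm{perf}}$. The ring $W_{\mathrm{perf}}$ is a valuation ring extending $W$. The two maps $R_\infty\to W_{\mathrm{perf}}$ agree on $R_0$, hence agree, since the target is perfect.
\end{proof}

\section{Frobenius-fixed classes and the case $i=1$}\label{sec:one}

In this section $k$ is separably closed, $\mathfrak a=P$ is a prime of height $c\le d-2$, and $S$ is the local algebra of Section~\ref{sec:cover}, so $r=d-c\ge2$. We have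
\begin{equation}\label{eq:depthZ}
H^q_{\mathfrak m}(Z)=0\quad\text{for }q<d-c-1;\qquad\text{in particular }H^0_{\mathfrak m}(Z)=0 .
\end{equation}
Indeed, by (P2) it suffices to prove this for $S/pS$. If $p\in P$, then $S/pS=S$; otherwise use (S2), (S3) and the sequence $0\to S\to S\to S/pS\to0$.

Descent will leave us with an obstruction in $H^0_{\mathfrak m}(Z^{\otimes w})$, a function on $\operatorname{Spec}Z^{\otimes w}$ supported in the closed fiber. This module need not vanish for reasons of depth. The two lemmas below show that it suffices to treat Frobenius-fixed functions and that these vanish. The first is a weak form of Lang's theorem.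

\begin{lemma}\label{lem:lang}
Let $\kappa$ be an algebraically closed field of characteristic $p$, $U\ne0$ a finite-dimensional $\kappa$-vector space, and $\varphi\colon U\to U$ an injective additive map with $\varphi(au)=a^p\varphi(u)$. Then $\varphi$ has a nonzero fixed vector.
\end{lemma}

\begin{proof}
Take $v\neq0$ and the least $l\ge1$ with $\varphi^lv=\sum_{j<l}a_j\varphi^jv$; some $a_j$ is nonzero by injectivity. For $\gamma\in\kappa$ define $c_0=a_0\gamma^p$ and $c_j=c_{j-1}^p+a_j\gamma^p$. If $c_{l-1}=\gamma$, then $u=\sum_{j<l}c_j\varphi^jv$ satisfies $\varphi(u)=u$. The condition reads $\sum_ja_j^{p^{l-1-j}}\gamma^{p^{l-j}}=\gamma$. After division by $\gamma$ this is a nonconstant polynomial equation without the root $0$, so it has a root $\gamma\neq0$. Then $u\neq0$, since $v,\dots,\varphi^{l-1}v$ are independent.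
\end{proof}

\begin{lemma}\label{lem:fixed}
Let $w\ge1$ and $i\ge0$.
\begin{itemize}
\item[(a)] $\mathfrak mH^0_{\mathfrak m}(Z^{\otimes w})=0$, and every $f\in H^0_{\mathfrak m}(Z^{\otimes w})$ with $f^p=f$ is zero.
\item[(b)] Let $\Theta\subseteq H^i_{\mathfrak m}(R_\infty)$ be a $\varphi$-stable $R_\infty$-submodule that has an injective, $R_\infty$-linear, $\varphi$-equivariant map to $H^0_{\mathfrak m}(Z^{\otimes w})$. Then $\Theta$ meets the image of $H^i_{\mathfrak m}(R_0)$ in zero.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\mathfrak m^Nf=0$ and $x\in\mathfrak m$, then $(xf)^N=0$, so $xf=0$ in the reduced ring $Z^{\otimes w}$.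

We compute the reduced closed fiber. Let $L=S/\mathfrak n$ and $\mathfrak n_Z=\sqrt{\mathfrak mZ}$. By (P1) and (S1), $Z/\mathfrak n_Z=(S/\mathfrak mS)_{\mathrm{perf}}=L_{\mathrm{perf}}$, and likewise $\Lambda/\sqrt{\mathfrak m\Lambda}=k_{\mathrm{perf}}$. Let $\mathfrak N\subseteq Z^{\otimes w}$ be the ideal generated by the copies of $\mathfrak n_Z$ in the $w$ factors. Then $Z^{\otimes w}/\mathfrak N$ is the $w$-fold tensor power of $L_{\mathrm{perf}}$ over $\Lambda$, equivalently over $k_{\mathrm{perf}}$. As $k$ is separably closed, $k_{\mathrm{perf}}$ is algebraically closed, and a tensor product of domains over an algebraically closed field is a domain. So $\mathfrak N$ is prime. It is also contained in $\sqrt{\mathfrak mZ^{\otimes w}}$, because its generators are.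

Let $f^p=f$. In the domain $Z^{\otimes w}/\mathfrak N$ the image $\bar f$ is a root of $T^p-T=\prod_{a\in\mathbb F_p}(T-a)$, so $\bar f\in\mathbb F_p$. The multiplication map $\mu\colon Z^{\otimes w}\to Z$ sends $f$ into $H^0_{\mathfrak m}(Z)$, which is zero by \eqref{eq:depthZ}. It induces a ring map $Z^{\otimes w}/\mathfrak N\to L_{\mathrm{perf}}$, which is injective on $\mathbb F_p$ and kills $\bar f$. So $\bar f=0$, and $f=f^{p^N}\in\mathfrak mZ^{\otimes w}$ for large $N$. Since $\mathfrak mf=0$, we get $f^2=0$ and $f=0$.

(b) Let $\Theta_1$ be the intersection. It is $\varphi$-stable, it is killed by $\mathfrak m$ by (a), and it lies in an Artinian $A_0$-module, so $\dim_k\Theta_1<\infty$. The field $k_{\mathrm{perf}}\subseteq\Lambda$ acts on $\Theta$, and $\Theta_2=k_{\mathrm{perf}}\Theta_1\subseteq\Theta$ is a finite-dimensional $\varphi$-stable $k_{\mathrm{perf}}$-space. The map $\varphi$ is bijective on $H^i_{\mathfrak m}(R_\infty)$, so it is injective on $\Theta_2$. If $\Theta_2\neq0$, Lemma~\ref{lem:lang} gives a nonzero fixed vector, whose image $f$ contradicts (a).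
\end{proof}

\begin{remark}\label{rem:fails}
Part (a) is where geometric irreducibility enters: a fixed $f$ is an $\mathbb F_p$-valued function, constant on the irreducible closed fiber and zero on the diagonal. For the two planes $\mathfrak p_1=(p,x_1)$ and $\mathfrak p_2=(x_2,x_3)$ in $V[[x_1,x_2,x_3]]$, covered by $A/\mathfrak p_1\times A/\mathfrak p_2$, we have $Z=Z_1\times Z_2$, and $Z\otimes Z$ has the factor $Z_1\otimes_\Lambda Z_2=k_{\mathrm{perf}}$. Its idempotent is a nonzero fixed element of $H^0_{\mathfrak m}(Z\otimes Z)$.
\end{remark}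

The smallest case shows how these pieces fit together.

\begin{proposition}\label{prop:one}
The map $H^1_{\mathfrak m}(R)\to H^1_{\mathfrak m}(R_\infty)$ is zero. Consequently $H^{d-1}_P(A)=0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:perfcover} and (BS1), the map $R_\infty\to Z$ is injective, and $N=Z/R_\infty$ embeds in $Z\otimes Z$ by $z\mapsto1\otimes z-z\otimes1$. The exact sequence
\[
0=H^0_{\mathfrak m}(Z)\to H^0_{\mathfrak m}(N)\to H^1_{\mathfrak m}(R_\infty)\to H^1_{\mathfrak m}(Z)
\]
identifies the kernel $\Theta$ of the last map with $H^0_{\mathfrak m}(N)\subseteq H^0_{\mathfrak m}(Z\otimes Z)$. All maps commute with $\varphi$, since $\varphi$ acts on the short exact sequence of \v{C}ech complexes. The map $R\to Z$ factors through $S$, and $H^1_{\mathfrak m}(S)=0$ because $r\ge2$. So the image of $H^1_{\mathfrak m}(R)$ lies in $\Theta$. It also lies in the image of $H^1_{\mathfrak m}(R_0)$, so it is zero by Lemma~\ref{lem:fixed}(b). By (P2) and Proposition~\ref{prop:criterion} with $t=1$, $p$ is a nonzerodivisor on $H^{d-1}_P(A)$, and Lemma~\ref{lem:invert} applies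 because $\lfloor\frac{d-2}c\rfloor\ge1$.
\end{proof}

For $d=4$, $c=2$ this is Theorem~\ref{thm:A}. In that case \eqref{eq:depthZ} says nothing about $H^1_{\mathfrak m}(Z)$. The missing degree was gained by passing through $S$, whose depth is one larger than the bound available for $Z$.

\section{The cube}\label{sec:cube}

For $i\ge2$ we must go further along the resolution of $R_\infty$ by the rings $Z^{\otimes j}$, and we need an analogue of the factorization through $S$ for each $j$. The ordinary tensor powers of $S$ over $R$ come with no control of depth. The derived tensor powers over the regular ring $A$ do, because $A$ has finite global dimension. To assemble them into an actual complex we use a construction that needs only the unit $A\to S$ and no multiplication on a resolution of $S$. The price for working over $A$ is that the complex receives a map from a thickening $A/\mathfrak a^t$ and not visibly from $R$; this is why $t$ appears in Proposition~\ref{prop:criterion}.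

Let $\mathfrak a$, $R\to S$, $R_\infty$, $Z$ be as at the end of Section~\ref{sec:cover}, and fix $w\ge1$. Let $B$ be a ring, $Y$ a complex of $B$-modules in degrees $\le0$, and $u\colon B\to Y$ a chain map. Let $[B\to Y]$ be the complex $B\oplus Y[-1]$ with differential $(b,y)\mapsto(0,u(b)-d_Yy)$. Its $w$-fold tensor power over $B$ is, as a graded module,
\[
[B\to Y]^{\otimes w}=\bigoplus_{J\subseteq\{1,\dots,w\}}Y_J[-|J|],\qquad Y_J=Y^{\otimes_BJ},\quad Y_\emptyset=B .
\]
The differential is a signed sum of the differentials of the $Y_J$ and of the maps $Y_J\to Y_{J\cup\{l\}}$ that insert $u(1)$ in the $l$-th place. It is the total complex of a $w$-dimensional cube. The summands with $|J|\ge j$ form a subcomplex. The subcomplex for $j=1$ is $\mathcal T[-1]$ for a complex $\mathcal T$, the \emph{punctured cube}; the quotient is $B$, and the differential of $1\in Y_\emptyset$ defines a chain map $B\to\mathcal T$ with a distinguished triangle $[B\to Y]^{\otimes w}\to B\to\mathcal T$. The punctured cube has a finite filtration with graded pieces $\bigoplus_{|J|=j}Y_J[-(j-1)]$ for $1\le j\le w$,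 and the piece $j=w$ is a subcomplex.

We use this twice. Let $\mathcal S\to S$ be a finite projective resolution over $A$ and let $u\colon A\to\mathcal S$ send $1$ to a lift of $1_S$. Let $\mathcal Y$ be the punctured cube of $[A\to\mathcal S]^{\otimes w}$; here $\mathcal S_J$ computes the derived tensor power $S^{\otimes^L_A|J|}$. Let $\mathcal C=[R_\infty\to Z]^{\otimes w}$, over $R_\infty$, with punctured cube
\[
\mathcal Z=\Big(\bigoplus_{|J|=1}Z_J\to\bigoplus_{|J|=2}Z_J\to\cdots\to Z^{\otimes w}\Big)\quad\text{in degrees }0,\dots,w-1,\qquad Z_J=Z^{\otimes|J|}.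
\]
For $w=2$, up to sign, $\mathcal C$ is the complex $R_\infty\to Z\oplus Z\to Z\otimes Z$ with maps $a\mapsto(a,a)$ and $(z,z')\mapsto1\otimes z'-z\otimes1$. The maps $A\to R_\infty$ and $\mathcal S\to S\to Z$ induce a chain map $\mathcal Y\to\mathcal Z$ that respects the filtrations, and the composites $A\to\mathcal Y\to\mathcal Z$ and $A\to R_\infty\to\mathcal Z$ are equal.

\begin{lemma}[factorization]\label{lem:factor}
For large $t$ and all $i$, the composite $H^i_{\mathfrak m}(A/\mathfrak a^t)\to H^i_{\mathfrak m}(R_\infty)\to H^i_{\mathfrak m}(\mathcal Z)$ factors through $H^i_{\mathfrak m}(\mathcal Y)\to H^i_{\mathfrak m}(\mathcal Z)$.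
\end{lemma}

\begin{proof}
If $Y\in D(A)$ is bounded with $\mathfrak a$-power torsion cohomology, then (L4) and (L3) show that
\begin{equation}\label{eq:thicken}
\varinjlim_t\operatorname{Hom}_{D(A)}(A/\mathfrak a^t,Y)\to\operatorname{Hom}_{D(A)}(A,Y)=H^0(Y)\quad\text{is bijective.}
\end{equation}
This applies to $\mathcal Z$, whose terms are killed by $\mathfrak a$. It applies to $\mathcal Y$: for $J\neq\emptyset$ an element of $\mathfrak a$ acts as zero on $S$, hence on the cohomology of $\mathcal S_J$, so the cohomology of $\mathcal Y$ is killed by $\mathfrak a^w$. By surjectivity in \eqref{eq:thicken}, $A\to\mathcal Y$ factors in $D(A)$ through some $A/\mathfrak a^{t_0}$. The morphisms $A/\mathfrak a^{t_0}\to\mathcal Y\to\mathcal Z$ and $A/\mathfrak a^{t_0}\to R_\infty\to\mathcal Z$ agree after composition with $A\to A/\mathfrak a^{t_0}$. By injectivity in \eqref{eq:thicken}, they agree after composition with $A/\mathfrak a^t\to A/\mathfrak a^{t_0}$ for large $t$.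
\end{proof}

\begin{lemma}[descent to order $w$]\label{lem:descent}
We have $\mathcal C\in D^{\ge w}$. Hence $H^i_{\mathfrak m}(R_\infty)\to H^i_{\mathfrak m}(\mathcal Z)$ is injective for $i\le w-1$.
\end{lemma}

\begin{proof}
The idea is that the claim is formal when $R_\infty\to Z$ has a retraction, and that descent reduces to this case. For an $R_\infty$-algebra $B$ put $\mathcal C_B=B\otimes_{R_\infty}\mathcal C=[B\to B\otimes_{R_\infty}Z]^{\otimes_Bw}$.

Let $B=Z^{\otimes n}$ with $n\ge1$. There is an $R_\infty$-algebra map $\epsilon\colon Z\to B$, and $b\otimes z\mapsto b\epsilon(z)$ is a $B$-linear retraction of $B\to B\otimes Z$, with kernel $N$, say. Then $[B\to B\otimes Z]$ is the direct sum of the contractible complex $[B\xrightarrow{1}B]$ and $N[-1]$. So $\mathcal C_B$ is homotopy equivalent to $N^{\otimes_Bw}[-w]$ and has cohomology only in degree $w$.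

Tensor $\mathcal C$ over $R_\infty$ with the augmented \v{C}ech complex of $R_\infty\to Z$. This gives a double complex $\mathcal C\to\mathcal C_{Z}\to\mathcal C_{Z^{\otimes2}}\to\cdots$. At the vertex $J$ of the cube it is the augmented \v{C}ech complex of $Z_J\to Z_J\otimes_{R_\infty}Z$, a base change of the $v$-cover of Lemma~\ref{lem:perfcover}, so it is exact by (BS1). Therefore $\mathcal C$ is quasi-isomorphic to the total complex of the first-quadrant double complex whose $(n-1)$-st column is $\mathcal C_{Z^{\otimes n}}$, $n\ge1$. Each column has cohomology only in degree $w$, so the total complex lies in $D^{\ge w}$. By (L2), $H^i_{\mathfrak m}(\mathcal C)=0$ for $i<w$, and the triangle $\mathcal C\to R_\infty\to\mathcal Z$ gives the last claim.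
\end{proof}

\begin{lemma}[depth of tensor powers]\label{lem:depth}
Let $|J|=j\ge1$.
\begin{itemize}
\item[(a)] If $H^q_{\mathfrak m}(S)=0$ for $q<d-c$, then $R\Gamma_{\mathfrak m}(\mathcal S_J)\in D^{\ge d-jc}$.
\item[(b)] If $H^q_{\mathfrak m}(Z)=0$ for $q<d-c-1$, then $R\Gamma_{\mathfrak m}(Z_J)\in D^{\ge d-1-jc}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $B$ be a ring with $\operatorname{Tor}^B_q=0$ for $q>g$, and let $X\in D^{\ge a}$, $Y\in D^{\ge b}$ be bounded. Then $X\otimes_B^LY$ is bounded and lies in $D^{\ge a+b-g}$: by induction on the number of cohomology modules one reduces to shifted modules, where this is the vanishing of Tor.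

(a) Take $B=A$, $g=d$. By (L3), $R\Gamma_{\mathfrak m}(\mathcal S_J)$ is the $j$-th derived tensor power of $R\Gamma_{\mathfrak m}(S)$, and $j(d-c)-(j-1)d=d-jc$.

(b) Take $B=\Lambda$. It is a direct limit of copies of the regular ring $A_0$, and Tor commutes with direct limits of rings, so $g=d-1$ works. By (BS2) and induction, $Z_J$ is the $j$-th derived tensor power of $Z$ over $\Lambda$. The complex $\check C_{\mathfrak m}\otimes_A\Lambda$ is flat over $\Lambda$, and the argument of (L3) applies to it. The bound is $j(d-c-1)-(j-1)(d-1)=d-1-jc$.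
\end{proof}

The bound in (a) is attained: if $\mathfrak p_1,\mathfrak p_2$ are generated by disjoint sets of $c$ members of a regular system of parameters, then $A/\mathfrak p_1\otimes^L_AA/\mathfrak p_2=A/(\mathfrak p_1+\mathfrak p_2)$ is regular of dimension $d-2c$.

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:proofs}

Under the hypothesis of Lemma~\ref{lem:depth}(a), the $j$-th graded piece of $\mathcal Y$ has local cohomology only in degrees $\ge d-jc+j-1$. Lemma~\ref{lem:descent} is useful in degrees $\le w-1$. All pieces vanish in that range when $wc\le d-1$, and the largest such $w$ gives Theorem~\ref{thm:B}. For Theorem~\ref{thm:A} we allow the last piece to survive in one degree and remove it with Lemma~\ref{lem:fixed}.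

\begin{proposition}\label{prop:key}
\begin{itemize}
\item[(a)] Let $\mathfrak a\subset A$ be a proper ideal of big height $c$ with $0<c<d$, and $\tau=\lfloor\frac{d-1}c\rfloor$. For $i\le\tau-1$ and large $t$ the map $H^i_{\mathfrak m}(A/\mathfrak a^t)\to H^i_{\mathfrak m}(R_\infty)$ is zero.
\item[(b)] Let $k$ be separably closed, $\mathfrak a=P$ a prime of height $c$ with $1\le c\le d-2$, and $s=\lfloor\frac{d-2}c\rfloor$. For $i\le s$ and large $t$ the map $H^i_{\mathfrak m}(A/P^t)\to H^i_{\mathfrak m}(R_\infty)$ is zero.
\end{itemize}
\end{proposition}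

\begin{proof}[Proof of (a)]
Let $P_1,\dots,P_l$ be the minimal primes of $\mathfrak a$; none is $\mathfrak m$, as $c<d$. Let $S_1,\dots,S_l$ be the algebras of Section~\ref{sec:cover} for the rings $A/P_1,\dots,A/P_l$, and let $S$ be their product. The kernel of a map from $A$ through $R$ to a valuation ring is a prime containing $\mathfrak a$, so it contains one of these minimal primes, and Lemma~\ref{lem:vcover} shows that $R\to S$ is a $v$-cover. By (S2), $H^q_{\mathfrak m}(S)=0$ for $q<d-c$. Take $w=\tau\ge1$. Since $d-1\ge\tau c$, for $1\le j\le\tau$ we have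
\[
d-jc+j-1\ge(\tau-j)c+j\ge\tau .
\]
So $H^i_{\mathfrak m}(\mathcal Y)=0$ for $i\le\tau-1$. By Lemma~\ref{lem:factor} the map $H^i_{\mathfrak m}(A/\mathfrak a^t)\to H^i_{\mathfrak m}(\mathcal Z)$ is zero, and Lemma~\ref{lem:descent} gives the claim.
\end{proof}

\begin{proof}[Proof of (b)]
Let $S$ be as in Section~\ref{sec:one} and take $w=s+1$. Both hypotheses of Lemma~\ref{lem:depth} hold, by (S2) and \eqref{eq:depthZ}. Let $\mathcal Y'\subseteq\mathcal Y$ and $\mathcal Z'=Z^{\otimes w}[-s]\subseteq\mathcal Z$ be the subcomplexes given by the piece $j=w$. We use $d-2\ge sc$.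

\emph{Step 1: the image lies in the last piece.} For $1\le j\le s$,
\[
d-jc+j-1\ge(s-j)c+j+1\ge s+1 .
\]
So $H^i_{\mathfrak m}(\mathcal Y/\mathcal Y')=0$ for $i\le s$, and $H^i_{\mathfrak m}(\mathcal Y')\to H^i_{\mathfrak m}(\mathcal Y)$ is onto. As $\mathcal Y'$ maps into $\mathcal Z'$, Lemma~\ref{lem:factor} shows that for large $t$ the image of $H^i_{\mathfrak m}(A/P^t)$ in $H^i_{\mathfrak m}(\mathcal Z)$ lies in the image of $H^i_{\mathfrak m}(\mathcal Z')=H^{i-s}_{\mathfrak m}(Z^{\otimes w})$. For $i<s$ this module is zero, and Lemma~\ref{lem:descent} gives the claim. Let $i=s$.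

\emph{Step 2: $H^0_{\mathfrak m}(Z^{\otimes w})=H^s_{\mathfrak m}(\mathcal Z')\to H^s_{\mathfrak m}(\mathcal Z)$ is injective.} It suffices that $H^{s-1}_{\mathfrak m}(\mathcal Z/\mathcal Z')=0$. For $1\le j=|J|\le s$ we have $H^{s-1}_{\mathfrak m}(Z_J[-(j-1)])=H^{s-j}_{\mathfrak m}(Z_J)$. This vanishes by Lemma~\ref{lem:depth}(b), since $d-1-jc\ge1+(s-j)c>s-j$.

\emph{Step 3: the obstruction vanishes.} By Lemma~\ref{lem:descent} and Step 2 we have injective $R_\infty$-linear maps
\[
H^s_{\mathfrak m}(R_\infty)\hookrightarrow H^s_{\mathfrak m}(\mathcal Z)\hookleftarrow H^0_{\mathfrak m}(Z^{\otimes w}).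
\]
The differentials of $\mathcal Z$ and the map $R_\infty\to\mathcal Z$ are signed sums of ring maps. So the termwise Frobenius $\varphi$ acts on $\check C_{\mathfrak m}\otimes\mathcal Z$, and both injections commute with it. Let $\Theta\subseteq H^s_{\mathfrak m}(R_\infty)$ be the preimage of $H^0_{\mathfrak m}(Z^{\otimes w})$. It satisfies the hypotheses of Lemma~\ref{lem:fixed}(b). The image of $H^s_{\mathfrak m}(A/P^t)$ in $H^s_{\mathfrak m}(R_\infty)$ lies in $\Theta$ by Step 1, and it lies in the image of $H^s_{\mathfrak m}(R_0)$ because $A/P^t\to R_\infty$ factors through $R_0$. So it is zero.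
\end{proof}

By (P2), the vanishing in Proposition~\ref{prop:key} is the hypothesis of Proposition~\ref{prop:criterion}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Section~\ref{sec:background} we may take $A=V[[x_1,\dots,x_{d-1}]]$ with $k$ separably closed and $I=P$ a prime of height $c$. If $c=d-1$, the bound is $d-1$ and follows from (L6). Let $c\le d-2$, $s=\lfloor\frac{d-2}c\rfloor$ and $d-s\le n\le d$. Then $i=d-n\le s$, so $p$ is a nonzerodivisor on $H^n_P(A)$ by Propositions~\ref{prop:key}(b) and~\ref{prop:criterion}. Hence $H^n_P(A)$ embeds in $H^n_P(A)[1/p]$, which is zero by Lemma~\ref{lem:invert} because $n>d-1-s$.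
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We may take $A=V[[x_1,\dots,x_{d-1}]]$. If $c=d$, the bound is $d$. Let $c<d$, $\tau=\lfloor\frac{d-1}c\rfloor$ and $d-\tau+1\le n\le d$. Then $i=d-n\le\tau-1$, so $p$ is a nonzerodivisor on $H^n_I(A)$ by Propositions~\ref{prop:key}(a) and~\ref{prop:criterion}. Since $\tau\le\lfloor\frac{d-2}c\rfloor+1$, we have $n>d-\tau\ge d-1-\lfloor\frac{d-2}c\rfloor$, and Lemma~\ref{lem:invert} gives $H^n_I(A)=0$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

We first compute the local cohomology of a linear arrangement in general position over a field. The tool is the Mayer--Vietoris spectral sequence \cite[Thm.~2.1]{Ly}: for ideals $\mathfrak q_0,\dots,\mathfrak q_{m-1}$ of a Noetherian ring $Q$, with $\mathfrak q_T=\sum_{a\in T}\mathfrak q_a$,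
\[
E_1^{-a,b}=\bigoplus_{|T|=a+1}H^b_{\mathfrak q_T}(Q)\ \Rightarrow\ H^{b-a}_{\mathfrak q_0\cap\dots\cap\mathfrak q_{m-1}}(Q).
\]
Here $d_r$ maps $E_r^{-a,b}$ to $E_r^{-a+r,b-r+1}$, and $d_1$ is the alternating sum of the natural maps $H^b_{\mathfrak q_T}(Q)\to H^b_{\mathfrak q_{T'}}(Q)$ with $T'\subset T$, $|T'|=|T|-1$.

\begin{lemma}\label{lem:arrangement}
Let $Q=K'[[y_1,\dots,y_D]]$ over a field $K'$, let $1\le c\le D$, $\tau=\lfloor\frac{D-1}c\rfloor$ and $m\ge\tau+1$. Let $\ell_{a,i}$ ($0\le a<m$, $1\le i\le c$) be linear forms such that any $r$ of them span a space of dimension $\min(r,D)$, and let $\mathfrak q_a=(\ell_{a,1},\dots,\ell_{a,c})$. Then $H^{D-\tau}_{\mathfrak q_0\cap\dots\cap\mathfrak q_{m-1}}(Q)\neq0$.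
\end{lemma}

\begin{proof}
If $\mathfrak q$ is generated by $h$ independent linear forms, then $H^b_{\mathfrak q}(Q)=0$ for $b\ne h$. If moreover $h<D$, then $H^h_{\mathfrak q}(Q)$ has no nonzero $\mathfrak m_Q$-power torsion element: from $R\Gamma_{\mathfrak q}(Q)=H^h_{\mathfrak q}(Q)[-h]$ and $R\Gamma_{\mathfrak m_Q}R\Gamma_{\mathfrak q}=R\Gamma_{\mathfrak m_Q}$ we get $H^0_{\mathfrak m_Q}(H^h_{\mathfrak q}(Q))=H^h_{\mathfrak m_Q}(Q)=0$.

For $|T|=a+1$ the ideal $\mathfrak q_T$ is generated by $\min((a+1)c,D)$ independent linear forms, and $\tau c<D\le(\tau+1)c$. So for $a<\tau$ the column $-a$ is concentrated in row $(a+1)c<D$. For $a\ge\tau$ it is concentrated in row $D$, where $\mathfrak q_T=\mathfrak m_Q$ and $E_1^{-a,D}=C_a\otimes_{\mathbb Z}E_Q$, with $C_\bullet$ the augmented chain complex of the full simplex on $m$ vertices. In row $D$ the map $d_1$ is the simplicial boundary $\partial$ between columns with $a\ge\tau$, and $E_1^{-\tau+1,D}=0$. Hence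
\[
E_2^{-\tau,D}=\operatorname{coker}(\partial\colon C_{\tau+1}\to C_\tau)\otimes_{\mathbb Z}E_Q .
\]
This is nonzero. Since $m\ge\tau+1$ there is a $\tau$-simplex; let $T'$ be one of its faces in $C_{\tau-1}$ (the empty face if $\tau=0$). The coefficient of $T'$ in $\partial(-)$ is a surjection $C_\tau\to\mathbb Z$ that kills $\partial C_{\tau+1}$, so $E_2^{-\tau,D}$ maps onto $E_Q\neq0$.

It remains to see that this term survives. A differential $d_r$ with $r\ge2$ into $E_r^{-\tau,D}$ starts in row $D+r-1>D$, which is zero. A differential $d_r$ with $r\ge2$ out of $E_r^{-\tau,D}$ ends in column $-a$ with $a=\tau-r$, and its target is zero unless it lies in row $(a+1)c$. An earlier differential $d_{r'}$, $1\le r'<r$, into that position starts in column $-(a+r')$ with $a+r'<\tau$ and in row $(a+1)c+r'-1$. That term is zero unless $(a+r'+1)c=(a+1)c+r'-1$, that is $r'c=r'-1$, which is impossible. So the target of $d_r$ is a submodule of $E_1^{-a,(a+1)c}$ and has no nonzero $\mathfrak m_Q$-power torsion, while the source is $\mathfrak m_Q$-power torsion. Thus $d_r=0$ and $E_\infty^{-\tau,D}=E_2^{-\tau,D}\neq0$.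
\end{proof}

For $D=4$, $c=2$, $m=2$ this is Example~\ref{ex:planes}. To obtain a prime we make the members of the arrangement Galois conjugates, as in Example~\ref{ex:conjugate}. There the extension of $V$ was unramified, and this destroyed geometric irreducibility. Now the residue field is separably closed, and we use a ramified extension. The arrangement then appears at the prime $(y_1,\dots,y_{d-1})$, a point of the punctured spectrum with local ring of dimension $d-1$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $D=d-1$ and $\tau=\lfloor\frac{D-1}c\rfloor=\lfloor\frac{d-2}c\rfloor$, and choose $m\ge\max(2,\tau+1)$ prime to $p$. The polynomial $T^m-p$ is Eisenstein, so $V'=V[\varpi]$ with $\varpi^m=p$ is a complete discrete valuation ring with uniformizer $\varpi$, free of rank $m$ over $V$. Let $K'=\operatorname{Frac}V'$. The polynomial $T^m-1$ is separable modulo $p$ and the residue field is separably closed, so by Hensel's lemma $V$ contains a primitive $m$-th root of unity $\zeta$, and the differences $\zeta^a-\zeta^{a'}$ are units for $0\le a<a'<m$. Hence $K'$ is Galois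 over $\operatorname{Frac}V$ with cyclic group $G$ of order $m$, generated by $\sigma\colon\varpi\mapsto\zeta\varpi$. The group $G$ acts on $A'=V'[[y_1,\dots,y_D]]=V'\otimes_VA$ through the coefficients, with ring of invariants $A$.

For $1\le i\le c$ put $\theta_i=\varpi+pi$ and $\ell_i=\sum_{j=1}^D\theta_i^{\,j-1}y_j$. The $mc$ elements $\sigma^a\theta_i=\zeta^a\varpi+pi$ are pairwise distinct. For equal $a$ this holds because $V$ has characteristic $0$. For $a\neq a'$ an equality $(\zeta^a-\zeta^{a'})\varpi=p(i'-i)$ is impossible, since the left side has valuation $1$ and the right side has valuation at least $m\ge2$. By the Vandermonde determinant, any $r$ of the forms $\ell_{a,i}=\sigma^a\ell_i$ span a $K'$-space of dimension $\min(r,D)$.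

Let $\Omega$ be the intersection of the $K'$-span of $\ell_1,\dots,\ell_c$ with $\bigoplus_jV'y_j$. The quotient $(\bigoplus_jV'y_j)/\Omega$ is torsion-free, hence free, so $\Omega$ is a direct summand of rank $c$. After a linear change of variables over $V'$ the ideal $\mathfrak p_0=\Omega A'$ is generated by $c$ of the variables, so it is a prime of height $c$. Let $P=\mathfrak p_0\cap A$. Since $A'$ is finite and free over $A$, the prime $P$ has height $c$, and the minimal primes of $PA'$ are the primes over $P$. As $A$ is the ring of invariants, these are the conjugates $\mathfrak p_a=\sigma^a\mathfrak p_0$. The ring $A$ is complete with separably closed residue field, so it equals the ring $B$ in the definition, and the prime $P$ is formally geometrically irreducible.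

The ring $Q=K'[[y_1,\dots,y_D]]$ is the completion of the localization of $A'$ at the prime $(y_1,\dots,y_D)$, so it is flat over $A$. We have $\mathfrak p_aQ=(\ell_{a,1},\dots,\ell_{a,c})=\mathfrak q_a$. The ideal $PA'$ has the same radical as $\prod_a\mathfrak p_a$, so $PQ$ has the same radical as $\bigcap_a\mathfrak q_a$. By (L1) and Lemma~\ref{lem:arrangement}, $Q\otimes_AH^{D-\tau}_P(A)=H^{D-\tau}_{PQ}(Q)\ne0$. Hence $\operatorname{cd}(A,P)\ge D-\tau=d-1-\lfloor\frac{d-2}c\rfloor$, and equality holds by Theorem~\ref{thm:A}.
\end{proof}

\begin{thebibliography}{99}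

\bibitem{Andre} Andr\'e, \emph{La conjecture du facteur direct}, Publ. IH\'ES 127 (2018).

\bibitem{Batavia} Manav Batavia, \emph{Vanishing of local cohomology in unramified mixed characteristic}, arXiv:2602.22191 (2026).

\bibitem{BS} Bhatt and Scholze, \emph{Projectivity of the Witt vector affine Grassmannian}, Invent. Math. 209 (2017).

\bibitem{BH} Bruns and Herzog, Corollary 8.5.3.

\bibitem{Faltings} Faltings, \emph{\"Uber lokale Kohomologiegruppen hoher Ordnung}, J. reine angew. Math. 313 (1980).

\bibitem{HH} Hochster and Huneke, Ann. of Math. 135 (1992).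

\bibitem{HSL} Lyubeznik, \emph{F-modules}, J. reine angew. Math. 491 (1997).

\bibitem{Ly} Lyubeznik, \emph{On some local cohomology modules}, Adv. Math. 213 (2007).

\end{thebibliography}
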